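\title{Stable flatness of the Cohn localization of a free group ring: a counterexample and the coherent case}

\begin{abstract}
Let $A$ be a ring, $F_\mu$ the free group on $\mu\ge1$ generators, and $S$ the universal localization of $A[F_\mu]$ inverting the square matrices that become invertible under the augmentation $A[F_\mu]\to A$. We show that $S$ need not be stably flat: for each $m\ge2$ there is a triangular algebra $A_m$ over any given field with $\operatorname{Tor}_m^{A_m[F_\mu]}(S,S)\ne0$ for every $\mu\ge1$. We also show that $S$ is stably flat for all $\mu$ when $A$ is right or left coherent, or a filtered colimit of such rings; this includes all commutative rings.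
\end{abstract}

\section{The question and the results}\label{sec:intro}

Rings are associative with $1$, and ring maps preserve $1$. Let $Q$ be a ring and $\Sigma$ a set of square matrices over $Q$. A ring map $f\colon Q\to B$ \emph{inverts} $\Sigma$ if $f(\sigma)$ is an invertible matrix over $B$ for every $\sigma\in\Sigma$. The \emph{universal (Cohn) localization} is a ring map $Q\to S=\Sigma^{-1}Q$ that inverts $\Sigma$ and through which every ring map inverting $\Sigma$ factors uniquely. It is constructed by adjoining to $Q$, for each $r\times r$ matrix $\sigma\in\Sigma$, the $r^2$ entries of a matrix $\sigma'$, subject to $\sigma\sigma'=\sigma'\sigma=1$. The localization is \emph{stably flat} if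
\[
\operatorname{Tor}_n^Q(S,S)=0\qquad\text{for all }n\ge1 .
\]
One always has $S\otimes_QS\cong S$ and $\operatorname{Tor}_1^Q(S,S)=0$ (Lemma~\ref{lem:modules}). So stable flatness says that the isomorphism $S\otimes_QS\cong S$ persists for the derived tensor product, and degree $2$ is the first degree in which it can fail. It holds when $S$ is flat over $Q$ on one side, as for a ring of fractions of a commutative ring.

Let $A$ be a ring, $F_\mu$ the free group on $z_1,\dots,z_\mu$ with $\mu\ge1$, and $\epsilon\colon A[F_\mu]\to A$ the augmentation, which sends every group element to $1$. From now on $\Sigma$ denotes, for a group ring $A[F_\mu]$, the set of all square matrices $\sigma$ over $A[F_\mu]$ such that $\epsilon(\sigma)$ is invertible over $A$. This is the largest set of square matrices that one can invert while keeping the augmentation: $\epsilon$ inverts $\Sigma$, so it extends to $\Sigma^{-1}A[F_\mu]$, and a matrix outside $\Sigma$ is not inverted by $\epsilon$. The substitution $z_i=1+x_i$ maps $A[F_\mu]$ to the ring of noncommutative power series in $x_1,\dots,x_\mu$ over $A$ and turns $\epsilon$ into the constant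 term. A matrix of power series with invertible constant term is invertible by the geometric series, so $\Sigma^{-1}A[F_\mu]$ maps to the power series ring, and one may think of its elements as rational functions that are regular at $z_1=\dots=z_\mu=1$.

\medskip\noindent\textbf{Question.} Is $A[F_\mu]\to\Sigma^{-1}A[F_\mu]$ stably flat for every ring $A$ and every $\mu\ge1$?\medskip

The question comes from Ranicki and Sheiham \cite{RS}, who write: ``Unfortunately, we do not know if the universal localization $\Sigma^{-1}A[F_\mu]$ is stably flat in general.'' The answer is known to be yes when $A$ is a principal ideal domain (Dicks and Sontag; Farber and Vogel), and when $A$ is a von Neumann regular ring or a commutative Bezout domain (Ara and Dicks). There is some reason to guess yes in general. For commutative $A$ and $\mu=1$ the localization is flat (Example~\ref{ex:commutative}). For any $A$ and $\mu$ it is obtained from the free algebra $A\langle x_1,\dots,x_\mu\rangle$ by inverting the matrices $1-\sum_ia_ix_i$ with $a_i$ over $A$ (Lemma~\ref{lem:linear}); these matrices are injective, so their cokernels have projective dimension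 at most $1$, whatever the homological properties of $A$. Nevertheless the answer is no.

\begin{theorem}\label{thm:A}
Let $k$ be a field and $m\ge2$. Let $D=k\times k[t]^m\times k$, with factors numbered $0,1,\dots,m+1$. Let $M=\bigoplus_{i=1}^{m+1}M_i$ with $M_i=k[t]$, where $D$ acts by multiplication on the left of $M_i$ through factor $i-1$ and on the right through factor $i$. Let $A=A_m=D\ltimes M$ be the trivial extension, that is, the ring $D\oplus M$ with $M\cdot M=0$.
\begin{enumerate}
\item For $\mu=1$ and $S=\Sigma^{-1}A[F_1]$ one has $\operatorname{Tor}_m^{A[F_1]}(S,S)\ne0$, and $\operatorname{Tor}_n^{A[F_1]}(S,S)=0$ for all $n\ge1$ with $n\ne m$.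
\item For every $\mu\ge1$ one has $\operatorname{Tor}_m^{A[F_\mu]}(\Sigma^{-1}A[F_\mu],\Sigma^{-1}A[F_\mu])\ne0$.
\end{enumerate}
\end{theorem}

The smallest case is the $4\times4$ triangular algebra
\[
A_2=\begin{pmatrix}k&k[t]&0&0\\ &k[t]&k[t]&0\\ &&k[t]&k[t]\\ &&&k\end{pmatrix},
\]
in which the product of two entries above the diagonal is set equal to zero. Stable flatness fails for $A_2$ and every $\mu\ge1$.

A ring is \emph{right coherent} if every finitely generated right ideal is finitely presented; left coherence is defined symmetrically.

\begin{theorem}\label{thm:B}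
Let $A$ be a filtered colimit of rings each of which is right coherent or left coherent. Then $\Sigma^{-1}A[F_\mu]$ is stably flat for all $\mu\ge1$. In particular this holds for all commutative rings, all one-sided noetherian rings and all one-sided semihereditary rings.
\end{theorem}

The last sentence follows from the first. Noetherian rings are coherent on the relevant side. In a right semihereditary ring finitely generated right ideals are projective, hence finitely presented. A commutative ring is the directed union of its finitely generated subrings, which are noetherian. The cases listed above are included: principal ideal domains are noetherian, von Neumann regular rings are semihereditary because their finitely generated right ideals are generated by idempotents, and commutative Bezout domains are commutative.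

The two theorems are proved independently. Theorem~\ref{thm:A} (Section~\ref{sec:counter}) rests on the fact that the localization for $k[t]$ is larger than the localization for $k$ with $t$ adjoined; the rings $A_m$ are built to move the quotient of the two into $\operatorname{Tor}_m$. Theorem~\ref{thm:B} (Sections~\ref{sec:reduction}--\ref{sec:derived}) is proved by showing that the localization of the derived category has no homology outside degree $0$.

\section{General facts on universal localization}\label{sec:general}

\begin{lemma}\label{lem:modules}
Let $S=\Sigma^{-1}Q$ be a universal localization at any set $\Sigma$ of square matrices.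
\begin{enumerate}
\item[(a)] The action of $Q$ on a right $Q$-module $W$ extends to an action of $S$ in at most one way. It extends if and only if, for every $r\times r$ matrix $\sigma\in\Sigma$, right multiplication by $\sigma$ on the rows $W^r$ is bijective.
\item[(b)] Every $Q$-linear map between right $S$-modules is $S$-linear.
\item[(c)] Multiplication $S\otimes_QS\to S$ is an isomorphism, and $\operatorname{Tor}_1^Q(S,S)=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The action is a ring map $Q\to E=\operatorname{End}_{\mathbb Z}(W)^{op}$, and $M_r(E)$ is the ring of all additive endomorphisms of the rows $W^r$, written on the right. So the condition says that $Q\to E$ inverts $\Sigma$, and (a) is the universal property.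

(b) Let $\varphi\colon N\to W$ be $Q$-linear. Then $\theta(n,w)=(n,w+\varphi(n))$ is a $Q$-linear automorphism of $N\oplus W$. Transporting the $S$-action along $\theta$ gives an $S$-action that extends the same $Q$-action. By (a) it is the original one, so $\theta$ is $S$-linear, and so is $\varphi$.

(c) For a right $S$-module $W$, adjunction and (b) give $\operatorname{Hom}_S(S\otimes_QS,W)=\operatorname{Hom}_Q(S,W)=\operatorname{Hom}_S(S,W)$, naturally in $W$, which proves the first claim. If $0\to W\to E'\to S\to0$ is an extension of right $Q$-modules, then $E'$ satisfies the condition in (a) by the five lemma, so the sequence is one of $S$-modules by (b), and it splits. Thus $\operatorname{Ext}^1_Q(S,W)=0$. For $W=\operatorname{Hom}_{\mathbb Z}(S,\mathbb Q/\mathbb Z)$ this group is $\operatorname{Hom}_{\mathbb Z}(\operatorname{Tor}_1^Q(S,S),\mathbb Q/\mathbb Z)$, and only the zero group has no nonzero map to $\mathbb Q/\mathbb Z$.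
\end{proof}

\begin{example}\label{ex:commutative}
Let $Q$ be a commutative ring, $\Omega\subset Q$ a multiplicative set, and $f\colon Q\to B$ a map to an arbitrary ring sending $\Omega$ to units. The inverses $f(s)^{-1}$ commute with $f(Q)$ and with each other, so $f$ extends uniquely to the ring of fractions $\Omega^{-1}Q$. Now let $A$ be commutative, $Q=A[F_1]=A[z,z^{-1}]$ and $\Omega=\{p\in Q:p(1)\in A^\times\}$. The elements of $\Omega$ are the $1\times1$ matrices in $\Sigma$, and every $\sigma\in\Sigma$ has $\det\sigma\in\Omega$, so $\sigma$ is invertible over $\Omega^{-1}Q$. Hence $\Sigma^{-1}A[F_1]=\Omega^{-1}Q$, which is flat over $Q$.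
\end{example}

Both proofs compare $\operatorname{Tor}$ groups over different rings. A \emph{triple} $(Q,N,W)$ consists of a ring, a right module and a left module; a map of triples consists of a ring map $\varphi\colon Q\to Q'$ and additive maps $N\to N'$, $W\to W'$ that are semilinear over $\varphi$.

\begin{lemma}\label{lem:triples}
$(Q,N,W)\mapsto\operatorname{Tor}_n^Q(N,W)$ is a functor on triples, and it commutes with filtered colimits.
\end{lemma}

\begin{proof}
Let $P_0$ be the free left $Q$-module on the set $W$, let $W_1$ be the kernel of $P_0\to W$, let $P_1$ be the free module on the set $W_1$, and so on. This free resolution is functorial in $(Q,W)$, so the complex $N\otimes_QP$ is functorial in the triple. Underlying sets, free modules on them and kernels commute with filtered colimits; so do the groups $N\otimes_QP_n=\bigoplus_{w\in W_n}N$, and so does homology.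
\end{proof}

\section{The counterexample}\label{sec:counter}

\subsection{The defect module}

Fix a field $k$ and put
\[
K=k[z,z^{-1}],\qquad C=k[t][z,z^{-1}],\qquad O=\Omega_K^{-1}K,\qquad R=\Omega_C^{-1}C,
\]
where $\Omega_K=\{p\in K:p(1)\ne0\}$ and $\Omega_C=\{s\in C:s|_{z=1}\in k^\times\}$. Since $k[t]^\times=k^\times$, Example~\ref{ex:commutative} shows that $O$ and $R$ are the localizations $\Sigma^{-1}A[F_1]$ for $A=k$ and $A=k[t]$. As $\Omega_K\subset\Omega_C$, we have
\[
C\ \subset\ O[t]=\Omega_K^{-1}C=C\otimes_KO\ \subset\ R
\]
inside the field of fractions of $C$. The $C$-module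
\[
X=R/O[t]
\]
measures the failure of the localization to commute with the change of coefficients from $k$ to $k[t]$.

\begin{lemma}\label{lem:X}
\begin{enumerate}
\item[(a)] The class in $X$ of $s_0^{-1}$, where $s_0=1-t(z-1)$, is nonzero.
\item[(b)] $O\otimes_KX=X$ and $\operatorname{Tor}_n^K(O,X)=0$ for $n\ge1$.
\item[(c)] $\operatorname{Tor}_n^C(R,X)=0$ for all $n\ge0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $s_0\in\Omega_C$, so $s_0^{-1}\in R$. But $s_0$ has degree $1$ in the polynomial ring $O[t]$ over the domain $O$, so it is not a unit of $O[t]$. (b) $O$ is a ring of fractions of $K$, hence flat, and $X$ is already an $O$-module. (c) $R$ is flat over $C$, and $R\otimes_CX$ is the cokernel of $R\otimes_CO[t]\to R\otimes_CR$, which is the identity map of $R$ because $\Omega_K\subset\Omega_C$.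
\end{proof}

With $x=z-1$ the element in (a) is $s_0^{-1}=\sum_nt^nx^n$, a series whose coefficients have unbounded degree in $t$. So $X$ is killed by localizing over $C$ and survives localizing over $K$. We need a ring in which both localizations take place.

\subsection{The rings}

The definition of $A_m$ in Theorem~\ref{thm:A} makes sense for $m\ge1$, and we allow $m=1$ until further notice. Let $e_0,\dots,e_{m+1}$ be the idempotents of the factors of $D$, and call $0,\dots,m+1$ the \emph{vertices}. Put $Q=A_m[F_1]=A_m[z,z^{-1}]$ and $Q_i=e_iQe_i$. Then $Q_0=Q_{m+1}=K$, $Q_i=C$ for $1\le i\le m$, and $e_{i-1}Qe_i=C$ for $1\le i\le m+1$; all other blocks $e_iQe_j$ vanish. Let $\delta_i\in e_{i-1}Qe_i$ be the element $1\in C$. Then $\delta_i\delta_{i+1}=0$.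

The natural candidate for $\Sigma^{-1}Q$ is obtained by localizing each block. Let $D_\Gamma=O\times R^m\times O$, let $M_\Gamma$ be the sum of $m+1$ copies of $R$, where $D_\Gamma$ acts on the $i$-th copy by multiplication in $R$, on the left through factor $i-1$ and on the right through factor $i$, and let $\Gamma=D_\Gamma\ltimes M_\Gamma$. The two actions commute because $R$ is commutative, so $\Gamma$ is a ring, and it contains $Q$ as a subring. Write $\Gamma_i=e_i\Gamma e_i$. The elements of $e_{i-1}\Gamma e_i$ are written uniquely as $\delta_ir$ with $r\in\Gamma_i=R$ if $i\le m$, and as $r\delta_{m+1}$ with $r\in\Gamma_m=R$ if $i=m+1$.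

\begin{lemma}\label{lem:inverts}
Let $Q\to B$ be a ring map and $I\subset B$ a nilpotent ideal with $B/I\cong D_\Gamma$, such that $Q\to B/I$ is the map that forgets the off-diagonal blocks. Then $Q\to B$ inverts $\Sigma$. In particular $Q\to\Gamma$ inverts $\Sigma$.
\end{lemma}

\begin{proof}
Let $\sigma\in\Sigma$. Its component over the factor $Q_i$ becomes invertible over $k$ or $k[t]$ at $z=1$, so its determinant lies in $\Omega_K$ or $\Omega_C$, and $\sigma$ is invertible over $D_\Gamma$. If $\sigma'$ is a matrix over $B$ inverse to $\sigma$ modulo $I$, then $\sigma\sigma'$ and $\sigma'\sigma$ have the form $1-\nu$ with $\nu$ nilpotent, so they are invertible, and so is $\sigma$.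
\end{proof}

\subsection{Three vertices}\label{sub:three}

The defect first appears for $m=1$, where there are three vertices and one relation, $\delta_1c\,\delta_2=0$ for $c\in C$. Does this relation force $\delta_1s^{-1}\delta_2=0$ for $s\in\Omega_C$? If $s\in\Omega_K$, then $s$ exists at vertex $0$ as well, it is inverted there, and $\delta_1s^{-1}\delta_2=s^{-1}\delta_1\delta_2=0$. For $s=s_0$ there is no such way out, since $t$ lives only at vertex $1$. Indeed, consider the triangular ring
\[
\Gamma'=\begin{pmatrix}O&R&X\\&R&R\\&&O\end{pmatrix},
\]
where the product of $r$ in position $(0,1)$ and $r'$ in position $(1,2)$ is the class of $rr'$ in $X=R/O[t]$. The inclusion of blocks $Q\to\Gamma'$ is a ring map because $C\cdot C\subset O[t]$, and it inverts $\Sigma$ by Lemma~\ref{lem:inverts}. In $\Gamma'$ the product $\delta_1s_0^{-1}\delta_2$ is the class of $s_0^{-1}$, which is nonzero. In $\Gamma$ this product is zero. An extension of $Q\to\Gamma'$ to $\Gamma$ would send $s_0^{-1}e_1$ to $s_0^{-1}e_1$, by uniqueness of inverses in the corner ring, so no extension exists, and $\Gamma$ is not the universal localization for $m=1$.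

With two or more middle vertices the obstruction disappears from the ring. For $m=2$ the variable $t$ lives at vertices $1$ and $2$, and any $r\in R$ can be moved across $\delta_2$:
\[
\delta_1r\,\delta_2=\delta_1\delta_2\,r=0,\qquad\delta_2r\,\delta_3=r\,\delta_2\delta_3=0 .
\]
We shall see that $X$ has not gone away but has moved to $\operatorname{Tor}_2$.

\subsection{The localization}

\begin{proposition}\label{prop:localization}
If $m\ge2$, then $Q\to\Gamma$ is the universal localization $\Sigma^{-1}Q$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:inverts} it remains to show that every ring map $f\colon Q\to B$ inverting $\Sigma$ extends uniquely to $\Gamma$. Put $B_{ij}=f(e_i)Bf(e_j)$ and $b_i=f(\delta_i)\in B_{i-1,i}$, so that $b_ib_{i+1}=0$.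

\emph{The diagonal.} Let $s\in Q_i$ lie in $\Omega_K$ if $i\in\{0,m+1\}$ and in $\Omega_C$ otherwise. Then $se_i+\sum_{j\ne i}e_j$ is a $1\times1$ matrix in $\Sigma$. Its image $u$ is a unit of $B$ that commutes with $f(e_i)$, so $f(e_i)u^{-1}$ is an inverse of $f(se_i)=f(e_i)u$ in the ring $B_{ii}$. By Example~\ref{ex:commutative}, $f|_{Q_i}$ extends uniquely to a ring map $g_i\colon\Gamma_i\to B_{ii}$.

\emph{Moving scalars across an arrow.} We claim that
\begin{equation}\label{eq:move}
g_{i-1}(c)\,b_i=b_i\,g_i(c)
\end{equation}
for $c\in R$ if $2\le i\le m$, and for $c\in O$ if $i\in\{1,m+1\}$. For $c\in C$, respectively $c\in K$, this is the image of $c\delta_i=\delta_ic$. The elements $c$ satisfying \eqref{eq:move} form a subring. If $c$ is in it and is a unit at both vertices, then multiplying \eqref{eq:move} by $g_{i-1}(c^{-1})$ on the left and by $g_i(c^{-1})$ on the right gives \eqref{eq:move} for $c^{-1}$. The claim follows.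

\emph{The extension.} Let $g\colon\Gamma\to B$ be the additive map given by $g_i$ on $\Gamma_i$, by $g(\delta_ir)=b_ig_i(r)$ for $1\le i\le m$, and by $g(r\delta_{m+1})=g_m(r)b_{m+1}$. It extends $f$, since $f(\delta_ic)=b_if(ce_i)$ and $f(c\delta_{m+1})=f(ce_m)b_{m+1}$ for $c\in C$. We check $g(\gamma\gamma')=g(\gamma)g(\gamma')$ for $\gamma\in e_i\Gamma e_j$ and $\gamma'\in e_{i'}\Gamma e_{j'}$. If $j\ne i'$, both sides are zero because $f(e_j)f(e_{i'})=0$. If both elements are diagonal, we use that $g_j$ is a ring map. For a diagonal element times $\delta_ir$ with $i\le m$, or the reverse, we have $b_ig_i(r)g_i(c)=b_ig_i(rc)$ for $c\in\Gamma_i$, and by \eqref{eq:move}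
\[
g_{i-1}(c)\,b_ig_i(r)=b_ig_i(cr)\qquad(c\in\Gamma_{i-1}),
\]
where $\Gamma_{i-1}$ is $O$ for $i=1$ and $R$ for $2\le i\le m$. For $r\delta_{m+1}$ we have $g_m(c)g_m(r)b_{m+1}=g_m(cr)b_{m+1}$ for $c\in R$, and $g_m(r)b_{m+1}g_{m+1}(c)=g_m(rc)b_{m+1}$ for $c\in O$ by \eqref{eq:move}. It remains to see that the product of the images of two consecutive off-diagonal elements is zero. For $1\le i\le m-1$, \eqref{eq:move} holds at the arrow $i+1$ for all elements of $R$, so
\[
b_ig_i(r)\cdot b_{i+1}g_{i+1}(r')=b_ib_{i+1}\,g_{i+1}(rr')=0 .
\]
For the last pair we use $m\ge2$, and this is the only place where it is used: \eqref{eq:move} holds at the arrow $m$ for all elements of $R$, so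
\[
b_mg_m(r)\cdot g_m(r')b_{m+1}=g_{m-1}(rr')\,b_mb_{m+1}=0 .
\]
Thus $g$ is a ring map. It is unique: any extension restricts to $g_i$ on $\Gamma_i$, and $\Gamma$ is generated by the $\Gamma_i$ and the $\delta_i$.
\end{proof}

\subsection{The Tor groups}

A left $Q$-module $W$ is the sum of its \emph{components} $e_jW$, and $e_{j-1}Qe_j$ carries the component at $j$ to the component at $j-1$. The basic left modules are those induced from one vertex. As a right $Q_j$-module, $Qe_j$ is free: it is $K$ for $j=0$, it is $C\oplus C$ for $1\le j\le m$, and it is $C\oplus K$ over $K$ for $j=m+1$, where $C$ is free over $K$ on the powers of $t$. Hence the functor $Qe_j\otimes_{Q_j}-$ is exact. It sends $Q_j$ to the projective module $Qe_j$, so it preserves projectives, and $N\otimes_QQe_j=Ne_j$ for a right $Q$-module $N$. Applying it to a projective resolution of a $Q_j$-module $W$ gives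
\begin{equation}\label{eq:induced}
\operatorname{Tor}_n^Q(N,\,Qe_j\otimes_{Q_j}W)\cong\operatorname{Tor}_n^{Q_j}(Ne_j,W).
\end{equation}
In particular $Qe_j\otimes_{Q_j}W$ is flat over $Q$ if $W$ is flat over $Q_j$.

\begin{proposition}\label{prop:tor}
For every $m\ge1$ one has $\operatorname{Tor}_m^Q(\Gamma,\Gamma)\cong X$, and $\operatorname{Tor}_n^Q(\Gamma,\Gamma)=0$ for $n\ge1$, $n\ne m$.
\end{proposition}

\begin{proof}
\emph{The last vertex creates $X$.} We decompose the left module $\Gamma=\bigoplus_j\Gamma e_j$. Multiplication gives isomorphisms $Qe_0\otimes_KO\cong\Gamma e_0$ and $Qe_j\otimes_CR\cong\Gamma e_j$ for $1\le j\le m$, since the components are $O$, respectively $R$ and $R$, on both sides. These modules are flat, so $\operatorname{Tor}_n^Q(\Gamma,\Gamma)=\operatorname{Tor}_n^Q(\Gamma,\Gamma e_{m+1})$ for $n\ge1$. The module $\Gamma e_{m+1}$ has components $R$ at $m$ and $O$ at $m+1$, whereas the flat module $Qe_{m+1}\otimes_KO$ has components $C\otimes_KO=O[t]$ and $O$. For $0\le j\le m$ let $X_j$ be the left $Q$-module with component $X$ at $j$ and zero elsewhere, where $X$ is a $K$-module by restriction if $j=0$.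 We get an exact sequence
\[
0\to Qe_{m+1}\otimes_KO\to\Gamma e_{m+1}\to X_m\to0 .
\]
The induced map $\Gamma\otimes_QQe_{m+1}\otimes_KO\to\Gamma\otimes_Q\Gamma e_{m+1}$ is injective, because its composite with multiplication is the isomorphism $\Gamma e_{m+1}\otimes_KO\to\Gamma e_{m+1}$. The long exact sequence therefore gives $\operatorname{Tor}_n^Q(\Gamma,\Gamma e_{m+1})\cong\operatorname{Tor}_n^Q(\Gamma,X_m)$ for all $n\ge1$.

\emph{The middle vertices shift $X$.} Put $P_j=Qe_j\otimes_{Q_j}X$ for $0\le j\le m$. Then $P_0=X_0$. For $1\le j\le m$ the module $P_j$ has components $X$ at $j-1$ and $X$ at $j$; the component at $j-1$ is a submodule isomorphic to $X_{j-1}$, because a product of two off-diagonal elements is zero, and the quotient is $X_j$. Splicing the sequences $0\to X_{j-1}\to P_j\to X_j\to0$ gives an exact sequence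
\begin{equation}\label{eq:staircase}
0\to P_0\to P_1\to\dots\to P_m\to X_m\to0 .
\end{equation}
For $m=2$ the components are as follows, and each map is the identity between components in the same column:
\[
\begin{array}{c|cccc}
&0&1&2&3\\\hline
P_0&X&0&0&0\\
P_1&X&X&0&0\\
P_2&0&X&X&0\\
X_2&0&0&X&0
\end{array}
\]
For $1\le j\le m$ the right $C$-module $\Gamma e_j$ is $R\oplus R$, so \eqref{eq:induced} and Lemma~\ref{lem:X}(c) give $\operatorname{Tor}_n^Q(\Gamma,P_j)=0$ for all $n\ge0$.

\emph{The first vertex detects $X$.} The right $K$-module $\Gamma e_0$ is $O$, so \eqref{eq:induced} and Lemma~\ref{lem:X}(b) give $\Gamma\otimes_QP_0=X$ and $\operatorname{Tor}_n^Q(\Gamma,P_0)=0$ for $n\ge1$. Thus \eqref{eq:staircase} is a resolution of $X_m$ by modules with no higher $\operatorname{Tor}$ against $\Gamma$, with $P_j$ in degree $m-j$, and such a resolution computes $\operatorname{Tor}_*^Q(\Gamma,X_m)$. After tensoring with $\Gamma$ only the term $X$ in degree $m$ remains.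
\end{proof}

For $m=1$ the proposition gives $\operatorname{Tor}_1^Q(\Gamma,\Gamma)\cong X\ne0$; by Lemma~\ref{lem:modules}(c) this is the homological form of the failure seen in Section~\ref{sub:three}.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $m\ge2$. Part 1 follows from Propositions~\ref{prop:localization} and~\ref{prop:tor} and Lemma~\ref{lem:X}(a); the nonzero group is $R/O[t]$. For part 2, the ring maps $A[F_1]\to A[F_\mu]$, $z\mapsto z_1$, and $A[F_\mu]\to A[F_1]$, $z_1\mapsto z$, $z_j\mapsto1$ for $j\ge2$, commute with the augmentations and have composite the identity. So they carry $\Sigma$ into $\Sigma$ and induce ring maps $S_1\to S_\mu\to S_1$ between the localizations $S_\mu=\Sigma^{-1}A[F_\mu]$, with composite the identity by the uniqueness in the universal property. By Lemma~\ref{lem:triples} the nonzero group $\operatorname{Tor}_m^{A[F_1]}(S_1,S_1)$ is a direct summand of $\operatorname{Tor}_m^{A[F_\mu]}(S_\mu,S_\mu)$.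
\end{proof}

\begin{remark}\label{rem:ends}
Each end vertex destroys coherence on one side. The right ideal $\delta_mA_m$ is the quotient of $e_mA_m$ by $M_{m+1}=k[t]$, on which $A_m$ acts on the right through $k$; this kernel is not finitely generated, so $\delta_mA_m$ is not finitely presented. On the left, $A_m\delta_2$ is the quotient of $A_me_1$ by $M_1$, on which $A_m$ acts on the left through $k$. If vertex $m+1$ and the summand $M_{m+1}$ are deleted, the remaining ring is right noetherian, since it has a finite filtration by right ideals with quotients $k$ or $k[t]$ on which it acts through a surjection onto $k$ or $k[t]$. If vertex $0$ and $M_1$ are deleted, it is left noetherian in the same way. In both cases Theorem~\ref{thm:B} applies, so both ends are needed.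
\end{remark}

\section{Reduction to linear matrices over the free algebra}\label{sec:reduction}

We turn to Theorem~\ref{thm:B}. This section makes three reductions, none of which uses coherence.

\begin{lemma}\label{lem:colimit}
Fix $\mu$. The class of rings $A$ for which $\Sigma^{-1}A[F_\mu]$ is stably flat is closed under filtered colimits and under passage to the opposite ring.
\end{lemma}

\begin{proof}
Let $A=\varinjlim A_i$ be a filtered colimit, so $A[F_\mu]=\varinjlim A_i[F_\mu]$, and let $\Sigma_i$ be the set $\Sigma$ for $A_i$. Every $\sigma\in\Sigma$ is the image of a matrix in some $\Sigma_i$: lift $\sigma$ and $\epsilon(\sigma)^{-1}$ to one index, and pass to a later index where the two equations saying that the lifts are inverse hold. Hence a ring map out of $A[F_\mu]$ inverts $\Sigma$ if and only if its restrictions invert the $\Sigma_i$, and $\varinjlim\Sigma_i^{-1}A_i[F_\mu]$ has the universal property of $\Sigma^{-1}A[F_\mu]$. Now apply Lemma~\ref{lem:triples}.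

The map $ag\mapsto ag^{-1}$ is an isomorphism $A[F_\mu]^{op}\cong A^{op}[F_\mu]$ compatible with the augmentations. A matrix is invertible over a ring $B$ if and only if its transpose is invertible over $B^{op}$. So the localization for $A^{op}$ is the opposite of the localization for $A$, and $\operatorname{Tor}^Q_n(S,S)\cong\operatorname{Tor}^{Q^{op}}_n(S^{op},S^{op})$ for any ring map $Q\to S$.
\end{proof}

It therefore suffices to treat right coherent $A$. From now on modules are right modules unless stated otherwise.

The group ring has no grading adapted to the augmentation, so we replace it by the free algebra $\Lambda=A\langle x_1,\dots,x_\mu\rangle$, in which the $x_i$ commute with $A$ but not with each other. It is graded by word length and is free as an $A$-module on the words in the $x_i$. Put $z_i=1+x_i\in\Lambda$. The substitution $x_i\mapsto1+x_i$ is an automorphism of $\Lambda$, so $\Lambda$ is also free on the words in the $z_i$, and there is a ring map $\Lambda\to A[F_\mu]$ with $z_i\mapsto z_i$. A ring map $f\colon\Lambda\to B$ extends to $A[F_\mu]$ if and only if the $f(z_i)$ are units, and then uniquely: both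 kinds of maps consist of a ring map $A\to B$ and $\mu$ elements commuting with its image, which for $A[F_\mu]$ must be units. Let
\[
S=\Sigma^{-1}A[F_\mu],\qquad\Sigma_0=\Bigl\{\,1-\sum_ia_ix_i\ :\ a_1,\dots,a_\mu\in M_r(A),\ r\ge1\Bigr\}.
\]

\begin{lemma}\label{lem:linear}
$\Lambda\to S$ is the universal localization $\Sigma_0^{-1}\Lambda$.
\end{lemma}

\begin{proof}
We show that a ring map $f\colon\Lambda\to B$ inverts $\Sigma_0$ if and only if it extends to a map $A[F_\mu]\to B$ inverting $\Sigma$; as extensions are unique, the two universal properties then coincide. ``If'' holds because matrices in $\Sigma_0$ have augmentation $1$. Suppose that $f$ inverts $\Sigma_0$. Since $z_i\in\Sigma_0$, $f$ extends to $A[F_\mu]$. Let $\sigma\in\Sigma$; we linearize it in two steps.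

\emph{Long words} (Higman's trick). For a square matrix $\alpha$, a column $p$ and a row $q$,
\[
\begin{pmatrix}1&p\\0&1\end{pmatrix}\begin{pmatrix}\alpha+pq&0\\0&1\end{pmatrix}\begin{pmatrix}1&0\\-q&1\end{pmatrix}=\begin{pmatrix}\alpha&p\\-q&1\end{pmatrix}.
\]
Write the entries of $\sigma$ as sums of terms $ag$ with $a\in A$ and $g$ a word in the $z_i^{\pm1}$. If a term $ag'g''$, with $g',g''$ nonempty words, occurs in position $(u,v)$, take $p$ with single nonzero entry $ag'$ in row $u$ and $q$ with single nonzero entry $g''$ in column $v$. This lowers by one the sum of $\max(\text{length}-1,0)$ over all terms. After finitely many steps we have invertible matrices $E,E'$ over $A[F_\mu]$ and matrices $c_0,c_i,c_i'$ over $A$ with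
\[
\sigma':=E(\sigma\oplus1)E'=c+\sum_ic'_iz_i^{-1},\qquad c=c_0+\sum_ic_iz_i .
\]

\emph{Negative powers.} Let $Z$ be the block diagonal matrix with blocks $z_1\cdot1,\dots,z_\mu\cdot1$, let $J$ be the column of $\mu$ identity blocks, and let $c'=(c'_1,\dots,c'_\mu)$, so that $\sigma'=c+c'Z^{-1}J$. Then
\[
\rho:=\begin{pmatrix}c&c'\\-J&Z\end{pmatrix}=\begin{pmatrix}1&c'Z^{-1}\\0&1\end{pmatrix}\begin{pmatrix}\sigma'&0\\0&Z\end{pmatrix}\begin{pmatrix}1&0\\-Z^{-1}J&1\end{pmatrix}.
\]
So a ring map out of $A[F_\mu]$ inverts $\rho$ if and only if it inverts $\sigma'$, if and only if it inverts $\sigma$. Applied to $\epsilon$, this shows that $\rho_0=\epsilon(\rho)$ is invertible over $A$. Substituting $z_i=1+x_i$ gives $\rho=\rho_0+\sum_i\rho_ix_i$ with $\rho_i$ over $A$, so $\rho_0^{-1}\rho\in\Sigma_0$. Hence $f$ inverts $\rho$, and therefore $\sigma$.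
\end{proof}

\begin{lemma}\label{lem:change}
For a right $A[F_\mu]$-module $N$ and a left $A[F_\mu]$-module $W$, $\operatorname{Tor}_n^{A[F_\mu]}(N,W)\cong\operatorname{Tor}_n^\Lambda(N,W)$ for all $n$.
\end{lemma}

\begin{proof}
It suffices to show that $\operatorname{Tor}_n^\Lambda(N,A[F_\mu])=0$ for $n\ge1$ and that multiplication $N\otimes_\Lambda A[F_\mu]\to N$ is bijective. For then a free $A[F_\mu]$-resolution $P$ of $W$ consists of modules with no higher $\operatorname{Tor}^\Lambda$ against $N$, so $N\otimes_\Lambda P$ computes the right side, and $N\otimes_\Lambda P=N\otimes_\Lambda A[F_\mu]\otimes_{A[F_\mu]}P=N\otimes_{A[F_\mu]}P$ computes the left side.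

There is an exact sequence of right $\Lambda$-modules
\[
0\to\bigoplus_{i=1}^\mu N\otimes_A\Lambda\xrightarrow{\ \partial\ }N\otimes_A\Lambda\to N\to0,\qquad\partial\bigl((n\otimes\lambda)_i\bigr)=nz_i\otimes\lambda-n\otimes z_i\lambda,
\]
where the second map is multiplication. To see this, write $N\otimes_A\Lambda=\bigoplus_wN\otimes w$ over the words $w$ in the $z_i$. If a nonzero element has part $\sum_{i,w}(n_{i,w}\otimes w)_i$ of top word length, then its image has top part $-\sum_{i,w}n_{i,w}\otimes z_iw\ne0$, so $\partial$ is injective. Modulo the image of $\partial$ we have $n\otimes w\equiv nw\otimes1$ by induction on the length of $w$, so $n\mapsto n\otimes1$ maps $N$ onto the cokernel, and it is a right inverse of multiplication; hence the cokernel is $N$.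

As $\Lambda$ is a free left $A$-module, $-\otimes_A\Lambda$ carries a projective resolution of $N$ over $A$ to one of $N\otimes_A\Lambda$ over $\Lambda$. So $\operatorname{Tor}_n^\Lambda(N\otimes_A\Lambda,A[F_\mu])=\operatorname{Tor}_n^A(N,A[F_\mu])$, which is $0$ for $n\ge1$ since $A[F_\mu]$ is free over $A$. Therefore $\operatorname{Tor}_*^\Lambda(N,A[F_\mu])$ is the homology of
\[
\bigoplus_iN\otimes_{\mathbb Z}\mathbb Z[F_\mu]\to N\otimes_{\mathbb Z}\mathbb Z[F_\mu],\qquad(n\otimes g)_i\mapsto nz_i\otimes g-n\otimes z_ig .
\]
Apply the additive automorphisms $(n\otimes g)_i\mapsto(nz_ig\otimes g)_i$ of the source and $n\otimes g\mapsto ng\otimes g$ of the target. The element $nz_i\otimes g-n\otimes z_ig$ goes to $nz_ig\otimes(g-z_ig)$, so the map becomes $(n\otimes g)_i\mapsto n\otimes(g-z_ig)$. This is $N$ tensored with the first map of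
\[
0\to\bigoplus_i\mathbb Z[F_\mu]\to\mathbb Z[F_\mu]\to\mathbb Z\to0,\qquad(g)_i\mapsto g-z_ig,
\]
the augmented chain complex of the Cayley graph of $F_\mu$. The graph is a tree, so the sequence is exact, and it splits over $\mathbb Z$. Hence our map is injective, with cokernel $N$ via $n\otimes g\mapsto ng$.
\end{proof}

By these lemmas, Theorem~\ref{thm:B} follows once we prove that $\operatorname{Tor}_n^\Lambda(S,S)=0$ for $n\ge1$ when $A$ is right coherent. The plan is this. Inverting $\Sigma_0$ means killing the cokernels $T_a$ of the matrices $1-\sum a_ix_i$. In the derived category we can kill the $T_a$ universally and obtain from $\Lambda$ a complex $L$ with $H_0(L)=S$; stable flatness follows if $L$ has no other homology. For that we must know that the homology modules of complexes built from finitely many $T_a$ are quotients of modules $T_a$. These homology modules arise from the $T_a$ by kernels, cokernels and extensions, so we need a class of modules that contains the $T_a$ and is closed under these operations. Coherence is assumed for $A$, not for $\Lambda$, so the class has to be described by finitely presented $A$-modules.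

\section{Torsion modules and their finite models}\label{sec:torsion}

\subsection{The functor $U$}

A \emph{$Y$-module} is a right $A$-module $M$ with $A$-linear endomorphisms $y_1,\dots,y_\mu$; a map is \emph{$Y$-linear} if it is $A$-linear and commutes with the $y_i$. Kernels and cokernels of $Y$-linear maps are $Y$-modules. For a $Y$-module $M$ let $\tau$ be the $\Lambda$-linear endomorphism of $M\otimes_A\Lambda$ given by $\tau(m\otimes\lambda)=\sum_iy_i(m)\otimes x_i\lambda$, and put
\[
U(M)=\operatorname{coker}\bigl(1-\tau\colon M\otimes_A\Lambda\to M\otimes_A\Lambda\bigr).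
\]
This is a functor from $Y$-modules to $\Lambda$-modules. The map $1-\tau$ is injective, because $\tau$ raises the degree by one, so that $u$ and $(1-\tau)u$ have the same lowest component. If $M=A^r$ is the module of columns and $y_i$ is left multiplication by $a_i\in M_r(A)$, then $\tau$ is left multiplication by $\sum a_ix_i$ on $\Lambda^r$. Writing $T_a$ for $U(M)$ in this case, where $a=(a_1,\dots,a_\mu)$, we obtain
\begin{equation}\label{eq:Ta}
0\to\Lambda^r\xrightarrow{\ 1-\sum a_ix_i\ }\Lambda^r\to T_a\to0 .
\end{equation}
So $T_a$ has projective dimension at most $1$.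

Call a $\Lambda$-module $N$ \emph{uniquely divisible} if $N^\mu\to N$, $(u_i)\mapsto\sum_iu_ix_i$, is bijective. Then $u=\sum_iy_i(u)x_i$ defines maps $y_i\colon N\to N$, which are $A$-linear because the $x_i$ commute with $A$. So $N$ is a $Y$-module, and by uniqueness every $\Lambda$-linear map between uniquely divisible modules is $Y$-linear.

\begin{example}\label{ex:one}
Let $\mu=1$. Then $M\otimes_A\Lambda=\bigoplus_{d\ge0}Mx^d$, the relations are $mx^d=y(m)x^{d+1}$, and $U(M)$ is the colimit of $M\xrightarrow{y}M\xrightarrow{y}\cdots$. Multiplication by $x$ moves an element from stage $d$ to stage $d+1$, so $U(M)=M[y^{-1}]$ with $x$ acting as $y^{-1}$. Unique divisibility means that $x$ acts bijectively. The module $U(M)$ need not be finitely generated over $A$: for $M=A=k[t]$ and $y=t$ it is $k[t,t^{-1}]$. But it is a colimit of copies of $M$ along $Y$-linear maps, so a map out of a finitely presented module into $U(M)$ can be seen at a finite stage.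
\end{example}

For general $\mu$ the stages grow, and we must make them $Y$-modules. For a $Y$-module $M$ let $M^+=\bigoplus_iM\otimes x_i$, let $\tau_M\colon M\to M^+$ be $\tau_M(u)=\sum_ly_l(u)\otimes x_l$, and define $y_j$ on $M^+$ by
\[
y_j(u\otimes x_i)=\begin{cases}\tau_M(u)&\text{if }i=j,\\0&\text{if }i\ne j.\end{cases}
\]
Then $y_j\tau_M(u)=\tau_M(y_ju)$, so $\tau_M$ is $Y$-linear, and
\begin{equation}\label{eq:plus}
\tau_{M^+}(u\otimes x_i)=\sum_ly_l(u\otimes x_i)\otimes x_l=\tau_M(u)\otimes x_i .
\end{equation}
Define $Y$-modules $M_0=M$ and $M_{d+1}=(M_d)^+$. As an $A$-module, $M_d$ is the degree $d$ part of $M\otimes_A\Lambda$, a finite sum of copies of $M$, where $u\otimes x_i$ is the product $ux_i$. By \eqref{eq:plus} and induction, $\tau_{M_d}(m\otimes w)=\sum_ly_l(m)\otimes x_lw$ for a word $w$ of length $d$; that is, $\tau_{M_d}$ is the restriction of $\tau$ to $M_d$. Let $\iota_d\colon M_d\to U(M)$ be the canonical map.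

\begin{lemma}\label{lem:U}
Let $M$ be a $Y$-module.
\begin{enumerate}
\item[(a)] $U(M)$ is the colimit of the $Y$-linear maps $M_0\xrightarrow{\tau}M_1\xrightarrow{\tau}\cdots$, and $U$ is exact.
\item[(b)] $U(M)$ is uniquely divisible, and the maps $\iota_d$ are $Y$-linear.
\item[(c)] $\iota_0(M)$ generates $U(M)$ over $\Lambda$. If $N$ is uniquely divisible and $h\colon M\to N$ is $Y$-linear, there is a unique $\Lambda$-linear map $\hat h\colon U(M)\to N$ with $\hat h\iota_0=h$.
\item[(d)] There is a $\Lambda$-linear isomorphism $\omega_d\colon U(M_d)\to U(M)$ whose composite with the map $\iota_0\colon M_d\to U(M_d)$ is $\iota_d$.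
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The cokernel of $1-\tau$ on $\bigoplus_dM_d$ is the standard presentation of the colimit of the sequence. Each functor $M\mapsto M_d$ is exact, and filtered colimits are exact.

(b) The maps $M_d^\mu\to M_{d+1}$, $(u_i)\mapsto\sum u_ix_i$, are bijective and commute with $\tau$, and their colimit is the map $U(M)^\mu\to U(M)$. For $u\in M_d$ we have $\iota_d(u)=\iota_{d+1}(\tau u)=\sum_l\iota_d(y_lu)\,x_l$, which says $y_l\iota_d(u)=\iota_d(y_lu)$.

(c) The first claim holds since $M\otimes1$ generates $M\otimes_A\Lambda$, and it gives uniqueness. The map $m\otimes\lambda\mapsto h(m)\lambda$ kills $(1-\tau)(m\otimes\lambda)$ because $h(m)=\sum_iy_i(h(m))x_i=\sum_ih(y_im)x_i$.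

(d) We have $(M_d)_l=M_{d+l}$ as $Y$-modules, compatibly with the maps $\tau$ and with right multiplication by the $x_i$. By (a), $U(M_d)=\varinjlim_lM_{d+l}=U(M)$.
\end{proof}

\subsection{The class $\mathcal F$}

We recall the finiteness facts that we use. Over any ring: a map from a finitely presented module $H$ to a filtered colimit $\varinjlim N_l$ factors through some $N_l$; if $H$ is finitely generated, two maps $H\to N_l$ that agree in the colimit agree in some $N_{l'}$; the kernel of a surjection from a finitely generated module onto a finitely presented one is finitely generated; and the quotient of a finitely presented module by a finitely generated submodule is finitely presented. Over a right coherent ring, in addition, a finitely generated submodule of a finitely presented module is finitely presented. It follows that the kernel of a map $g$ between finitely presented modules is finitely presented: the image of $g$ is finitely presented, so $\ker g$ is finitely generated, hence finitely presented.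

Let $\mathcal F$ be the class of $\Lambda$-modules isomorphic to $U(M)$ for a $Y$-module $M$ that is finitely presented over $A$. It contains $0$ and the modules $T_a$.

\begin{proposition}\label{prop:F}
Let $A$ be right coherent. Then $\mathcal F$ is closed under kernels and cokernels of $\Lambda$-linear maps, under direct summands and under extensions.
\end{proposition}

\begin{proof}
Throughout, $M$ and $M'$ are $Y$-modules finitely presented over $A$; then so are the $M'_d$.

\emph{Kernels, cokernels, summands.} Let $f\colon U(M)\to U(M')$ be $\Lambda$-linear. We show that $f$ comes from a $Y$-linear map at a finite stage. The map $f\iota_0\colon M\to U(M')=\varinjlim M'_d$ is $Y$-linear, and it factors as $\iota_dg$ with $g\colon M\to M'_d$ $A$-linear. The maps $gy_j$ and $y_jg$ agree in $U(M')$, because $\iota_dg$ and $\iota_d$ are $Y$-linear. So $\tau^l(gy_j-y_jg)=0$ for some $l$ and all $j$, and since $\tau^l$ is $Y$-linear, $\tau^lg$ is $Y$-linear. Thus we may assume that $g$ is $Y$-linear. Then $f=\omega_d\,U(g)$, as both sides agree on $\iota_0(M)$. Since $U$ is exact, $\ker f\cong U(\ker g)$ and $\operatorname{coker}f\cong U(\operatorname{coker}g)$.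 Here $\operatorname{coker}g$ is finitely presented, and $\ker g$ is finitely presented by coherence. A direct summand is the kernel of an idempotent.

\emph{Extensions.} Let $0\to U(M')\to N\to U(M)\to0$ be exact. By the five lemma applied to the maps $(u_i)\mapsto\sum u_ix_i$, $N$ is uniquely divisible. The fiber product $E=N\times_{U(M)}M$ is a $Y$-module with componentwise $y_j$, and $0\to U(M')\to E\to M\to0$ is an exact sequence of $Y$-modules. The module $E$ is too large, since it contains $U(M')$. We first approximate it by finitely presented $A$-modules, and then put operators $y_j$ on one of them.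

Choose a surjection $A^r\to M$ with kernel $H$ and a lift $\varphi\colon A^r\to E$. The module $H$ is finitely generated, hence finitely presented by coherence, so $\varphi|_H\colon H\to U(M')$ factors as $\iota_d\psi$ with $\psi\colon H\to M'_d$. For $l\ge d$ let $E_l$ be the pushout of $A^r\leftarrow H\xrightarrow{\tau^{l-d}\psi}M'_l$. It is a quotient of $A^r\oplus M'_l$ by a finitely generated submodule, so it is finitely presented, and $0\to M'_l\to E_l\to M\to0$ is exact. The maps $\varphi$ and $\iota_l$ induce compatible maps $\pi_l\colon E_l\to E$, and $\varinjlim E_l\to E$ is an isomorphism by the five lemma. By transitivity of pushouts, $E_l$ is the pushout of $E_d\leftarrow M'_d\to M'_l$.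

As $E_d$ is finitely presented, there are $l\ge d$ and maps $h_j\colon E_d\to E_l$ with $\pi_lh_j=y_j\pi_d$ for all $j$. Compare the two maps $M'_d\to E_l$ given by $u\mapsto h_j(u)$ and $u\mapsto y_j\tau^{l-d}u\in M'_l\subset E_l$. Under $\pi_l$ both become $u\mapsto y_j\iota_d(u)$, so they agree in some $E_{l'}$. There the second map is $u\mapsto\tau^{l'-l}y_j\tau^{l-d}u=y_j\tau^{l'-d}u$, which has the same form. So after enlarging $l$ the two maps agree, and $h_j$ and $y_j\colon M'_l\to M'_l\subset E_l$ glue to an endomorphism $y_j$ of the pushout $E_l$. This makes $E_l$ a $Y$-module containing $M'_l$ as a $Y$-submodule. The map $\pi_l$ is $Y$-linear: on the image of $E_d$ because $\pi_lh_j=y_j\pi_d$, and on $M'_l$ because $\iota_l$ is $Y$-linear. Hence $E_l\to E\to M$ is $Y$-linear too.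

By Lemma~\ref{lem:U}(c) the $Y$-linear map $E_l\to E\to N$ induces a $\Lambda$-linear map $U(E_l)\to N$, and we have a diagram with exact rows
\[
\begin{array}{ccccccccc}
0&\to&U(M'_l)&\to&U(E_l)&\to&U(M)&\to&0\\
&&\downarrow{\scriptstyle\omega_l}&&\downarrow&&\|&&\\
0&\to&U(M')&\to&N&\to&U(M)&\to&0 .
\end{array}
\]
It commutes, as one sees on generators: both ways around the left square send $\iota_0(u)$, for $u\in M'_l$, to the image of $\iota_l(u)$ in $N$; and on $E_l$ the right square commutes because $E\to N\to U(M)$ equals $E\to M\to U(M)$. By the five lemma $N\cong U(E_l)\in\mathcal F$.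
\end{proof}

\begin{remark}\label{rem:fail}
Proposition~\ref{prop:F} is the only place where coherence is used, and it fails for the rings of Theorem~\ref{thm:A}. Let $A=A_m$ with $m\ge2$ and $\mu=1$. The projective modules $e_mA$ and $e_{m-1}A$ are $Y$-modules with $y$ equal to left multiplication by $t$, and left multiplication by $\delta_m$ is a $Y$-linear map $e_mA\to e_{m-1}A$ with kernel $M_{m+1}=k[t]$. By Example~\ref{ex:one}, the kernel of the induced map in $\mathcal F$ is $k[t,t^{-1}]$, with $\Lambda$ acting through $k[x]$ and $x=t^{-1}$. This module is not finitely generated, whereas modules in $\mathcal F$ are, by Lemma~\ref{lem:U}(c).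
\end{remark}

\section{The derived localization}\label{sec:derived}

\subsection{Recollections}

Let $\mathcal D$ be the unbounded derived category of right $\Lambda$-modules, graded homologically, so that a module $N$ shifted to $N[n]$ has its homology in degree $n$. Then $\operatorname{Hom}_{\mathcal D}(\Lambda[n],C)=H_n(C)$, and $\operatorname{Hom}_{\mathcal D}(N,N'[i])=\operatorname{Ext}^i_\Lambda(N,N')$ for modules, which is zero for $i<0$. A full subcategory is \emph{thick} if it is closed under isomorphisms, shifts, cones and direct summands, and \emph{localizing} if it is also closed under arbitrary direct sums. The \emph{perfect} complexes, those isomorphic to bounded complexes of finitely generated projective modules, form a thick subcategory $\mathcal D^c$; they are the compact objects of $\mathcal D$. If $\mathcal T'$ is a thick subcategory of a triangulated category $\mathcal T$, a morphism $C\to C'$ in the Verdier quotient $\mathcal T/\mathcal T'$ is a fraction $s^{-1}\alpha$, represented by $C\xrightarrow{\alpha}C''\xleftarrow{s}C'$ in $\mathcal T$ with $\operatorname{cone}(s)\in\mathcal T'$; the objects of $\mathcal T'$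 become zero.

By \eqref{eq:Ta} the modules $T_a$ are perfect. Let $\mathcal S^c$ and $\mathcal S$ be the thick and the localizing subcategory of $\mathcal D$ generated by all $T_a$. Call $W\in\mathcal D$ \emph{local} if $\operatorname{Hom}_{\mathcal D}(T_a[n],W)=0$ for all $a$ and $n$. The objects $C$ with $\operatorname{Hom}_{\mathcal D}(C[n],W)=0$ for all $n$ form a localizing subcategory, so a local object receives no nonzero map from $\mathcal S$. Since $\mathcal S$ is generated by a set of compact objects, two general facts apply.
\begin{enumerate}
\item[(B)] (Bousfield localization.) There is a triangle $\mathcal K\to\Lambda\to L\to\mathcal K[1]$ with $\mathcal K\in\mathcal S$ and $L$ local; and $\operatorname{Hom}_{\mathcal D}(C,W)=\operatorname{Hom}_{\mathcal D/\mathcal S}(C,W)$ for $W$ local.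
\item[(N)] (Neeman \cite[Theorem 2.1]{N}.) $\mathcal S\cap\mathcal D^c=\mathcal S^c$, and $\mathcal D^c/\mathcal S^c\to\mathcal D/\mathcal S$ is fully faithful.
\end{enumerate}

\begin{lemma}\label{lem:local}
A complex $W$ is local if and only if every $H_n(W)$ is an $S$-module.
\end{lemma}

\begin{proof}
Apply $\operatorname{Hom}_{\mathcal D}(-,W)$ to the shifts of \eqref{eq:Ta}. We have $\operatorname{Hom}_{\mathcal D}(\Lambda^r[n],W)=H_n(W)^r$, written as rows, and the map induced by $\sigma=1-\sum a_ix_i$ is right multiplication by $\sigma$. By the long exact sequence, $\operatorname{Hom}_{\mathcal D}(T_a[n],W)=0$ for all $n$ if and only if $\sigma$ acts bijectively on $H_n(W)^r$ for all $n$. Now use Lemmas~\ref{lem:modules}(a) and~\ref{lem:linear}.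
\end{proof}

\subsection{Homology of $L$}

Let $A$ be right coherent for the rest of the paper.

\begin{lemma}\label{lem:cover}
For $C\in\mathcal S^c$ and $n\in\mathbb Z$ there are a module $T=T_a$ and a morphism $T[n]\to C$ in $\mathcal D$ that induces a surjection $T\to H_n(C)$.
\end{lemma}

\begin{proof}
The complexes with all homology modules in $\mathcal F$ form a thick subcategory: for a triangle $C'\to C''\to C\to C'[1]$, the module $H_n(C)$ is an extension of the kernel of $H_{n-1}(C')\to H_{n-1}(C'')$ by the cokernel of $H_n(C')\to H_n(C'')$, and Proposition~\ref{prop:F} applies. This subcategory contains the $T_a$, hence $\mathcal S^c$. So $H_n(C)=U(M)$ with $M$ finitely presented. Choose a surjection $A^r\to M$ and lift each $y_i$ to an endomorphism $a_i$ of the free module $A^r$. The surjection becomes $Y$-linear, and as $U$ is exact it induces a surjection $\theta\colon T_a\to H_n(C)$.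

Write \eqref{eq:Ta} as $0\to G_1\to G_0\to T_a\to0$. Lift $G_0\to T_a\to H_n(C)$ to a map $f_0$ from $G_0$ to the $n$-cycles of $C$. The composite $G_1\to G_0\xrightarrow{f_0}C_n$ lands in the boundaries, so it lifts to $f_1\colon G_1\to C_{n+1}$. The pair $(f_1,f_0)$ is a chain map to $C$ from the complex $G_1\to G_0$ placed in degrees $n+1,n$, which is isomorphic to $T_a[n]$ in $\mathcal D$, and it induces $\theta$ on $H_n$.
\end{proof}

\begin{lemma}\label{lem:ext}
$\operatorname{Ext}^i_\Lambda(T_a,\Lambda)=0$ for all integers $i\ne1$.
\end{lemma}

\begin{proof}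
For $i<0$ this is a convention, and for $i\ge2$ it follows from \eqref{eq:Ta}. For $i=0$ let $J\subset\Lambda$ be the image of a map $T_a\to\Lambda$. Since $T_a=\sum_iT_ax_i$, we have $J=\sum_iJx_i$. If $J$ lies in degrees $\ge d$, it therefore lies in degrees $\ge d+1$. So $J=0$.
\end{proof}

\begin{proposition}\label{prop:L}
$H_n(L)=0$ for $n\ne0$, and $L\cong S$ in $\mathcal D$.
\end{proposition}

\begin{proof}
The complex $L$ is not finite, so we first move the computation to perfect complexes. Since $\Lambda\to L$ is an isomorphism in $\mathcal D/\mathcal S$, (B) and (N) give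
\[
H_n(L)=\operatorname{Hom}_{\mathcal D/\mathcal S}(\Lambda[n],L)=\operatorname{Hom}_{\mathcal D/\mathcal S}(\Lambda[n],\Lambda)=\operatorname{Hom}_{\mathcal D^c/\mathcal S^c}(\Lambda[n],\Lambda).
\]
An element is a fraction $s^{-1}\alpha$ with $\alpha\colon\Lambda[n]\to G$ and a triangle $\Lambda\xrightarrow{s}G\xrightarrow{j}C\to\Lambda[1]$, where $G$ is perfect and $C\in\mathcal S^c$. Let $n\ne0$. We show that $\alpha$ factors through some $T_a[n]$; this object is zero in the quotient, so the fraction is zero.

Take $\gamma\colon T[n]\to C$ as in Lemma~\ref{lem:cover}. The composite $T[n]\to C\to\Lambda[1]$ lies in $\operatorname{Ext}^{1-n}_\Lambda(T,\Lambda)$, which is zero by Lemma~\ref{lem:ext} because $1-n\ne1$. Hence $\gamma=j\beta$ for some $\beta\colon T[n]\to G$. Since $H_n(\Lambda)=0$, the map $H_n(j)$ is injective, while $H_n(j)H_n(\beta)=H_n(\gamma)$ is surjective. So $H_n(j)$ is bijective and $H_n(\beta)\colon T\to H_n(G)$ is surjective. Thus the class $\alpha\in H_n(G)$ is the image of some $v\in T=\operatorname{Hom}_{\mathcal D}(\Lambda[n],T[n])$, that is, $\alpha=\beta v$.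

Now $L\cong N:=H_0(L)$, an $S$-module by Lemma~\ref{lem:local}. Let $\nu\in N$ be the image of $1\in\Lambda$. An $S$-module $W$ is a local object, so it receives no nonzero maps from $\mathcal K$ or $\mathcal K[1]$, and with Lemma~\ref{lem:modules}(b) we get
\[
\operatorname{Hom}_S(N,W)=\operatorname{Hom}_\Lambda(N,W)=\operatorname{Hom}_{\mathcal D}(L,W)=\operatorname{Hom}_{\mathcal D}(\Lambda,W)=W,
\]
the composite being evaluation at $\nu$. So the $S$-linear map $S\to N$, $1\mapsto\nu$, induces a bijection on $\operatorname{Hom}_S(-,W)$ for every $W$, and it is an isomorphism.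
\end{proof}

The argument leaves only $n=0$, where the groups $\operatorname{Ext}^1_\Lambda(T_a,\Lambda)$, the cokernels of $1-\sum a_ix_i$ on rows over $\Lambda$, account for the new fractions in $S$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By Lemma~\ref{lem:colimit} we may assume that $A$ is right coherent. Regard $S$ as a left $\Lambda$-module and consider the functor $-\otimes^{\mathbf L}_\Lambda S$ on $\mathcal D$. By \eqref{eq:Ta}, $T_a\otimes^{\mathbf L}_\Lambda S$ is the cone of $1-\sum a_ix_i\colon S^r\to S^r$, which is zero because the matrix is invertible over $S$. The functor preserves triangles and direct sums, so the objects that it kills form a localizing subcategory, which contains $\mathcal S$ and hence $\mathcal K$. By Proposition~\ref{prop:L} and the triangle in (B),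
\[
S\otimes^{\mathbf L}_\Lambda S\cong L\otimes^{\mathbf L}_\Lambda S\cong\Lambda\otimes^{\mathbf L}_\Lambda S=S .
\]
The right side has no homology in positive degrees, so $\operatorname{Tor}_n^\Lambda(S,S)=0$ for $n\ge1$. By Lemma~\ref{lem:change}, $\operatorname{Tor}_n^{A[F_\mu]}(S,S)=0$ for $n\ge1$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{N}
Neeman, Ann. Sci. ENS 25 (1992).

\bibitem{RS}
Andrew Ranicki, Desmond Sheiham, \emph{Blanchfield and Seifert algebra in high-dimensional boundary link theory I: Algebraic K-theory}, arXiv:math/0508405 (2005).

\end{thebibliography}
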